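\title{No maximal cofinitary group is $G_\delta$}

\begin{abstract}
A group of permutations of $\omega$ is cofinitary if each of its non-identity elements has only finitely many fixed points. We prove that no maximal cofinitary group is a $G_\delta$ subset of the Baire space $\omega^\omega$. A $\Sigma^0_2$ maximal cofinitary group is known to exist, so this determines the least Borel complexity of such a group. The proof has two independent halves. A cofinitary group with a subgroup of countable index that has infinitely many orbits can be enlarged by a free generator; hence every maximal cofinitary group is oligomorphic. A closed oligomorphic group, on the other hand, contains a non-identity permutation with infinitely many fixed points.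
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $S_\infty$ be the group of all permutations of $\omega=\{0,1,2,\dots\}$, with the topology that it inherits as a subspace of the Baire space $\omega^\omega$. For $g\in S_\infty$ let $\mathrm{Fix}(g)$ be the set of fixed points of $g$. A subgroup $G\le S_\infty$ is \emph{cofinitary} if $\mathrm{Fix}(g)$ is finite for every $g\in G\setminus\{1\}$. Two permutations $g,g'$ agree exactly on $\mathrm{Fix}(g^{-1}g')$, so $G$ is cofinitary if and only if any two distinct elements of $G$ agree at only finitely many points: the action of $G$ is free up to finite errors. A group acting freely on a countably infinite set, such as $\mathbb Z$ acting on itself by translation, is the simplest example. (We identify any countably infinite set with $\omega$; none of our notions depends on the bijection.)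

A \emph{maximal cofinitary group}, or \emph{mcg}, is a cofinitary group that is not strictly contained in another cofinitary subgroup of $S_\infty$. The union of a chain of cofinitary groups is cofinitary, so Zorn's lemma provides mcgs, but it says nothing about how simple such a group can be as a subset of $\omega^\omega$. The following facts are known. Every mcg is uncountable (Adeleke). No mcg is $K_\sigma$, that is, a countable union of compact sets (Kastermans). Every mcg has only finitely many orbits on $\omega$ (Kastermans). And there is, provably in ZF, an mcg that is $\Sigma^0_2$ as a subset of $\omega^\omega$ and is freely generated by a $\Pi^0_1$ set. Here $\Pi^0_1$ and $\Sigma^0_2$ are the effective versions of ``closed'' and ``$F_\sigma$'' (countable union of closed sets); in particular an mcg can be $F_\sigma$. This leaves the dual class, the countable intersections of open sets. The question, which comes from the paper of Mejak and Schrittesser \cite{MS}, is: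

\begin{quote}
\emph{Is there a maximal cofinitary group that is a $G_\delta$ subset of $\omega^\omega$?}
\end{quote}

\begin{theorem}\label{thm:main}
There is no $G_\delta$ maximal cofinitary group.
\end{theorem}

By the Baire category theorem, a subgroup of $S_\infty$ is $G_\delta$ in $\omega^\omega$ exactly when it is closed in $S_\infty$ (Lemma~\ref{lem:closed}). So the question is whether a closed cofinitary group can be maximal. The next example shows that counting elements and counting orbits on $\omega$ does not decide this. For $G\le S_\infty$ and finite $F\subseteq\omega$, write $G_F$ for the pointwise stabilizer of $F$ in $G$.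

\begin{example}\label{ex:prufer}
Let $A=\mathbb Z[1/2]/\mathbb Z$, the union of the cyclic groups $A_n=2^{-n}\mathbb Z/\mathbb Z$ of order $2^n$. Let $G$ be the group of affine maps $x\mapsto\alpha(x)+b$ of $A$, with $\alpha\in\mathrm{Aut}(A)$ and $b\in A$. The group $G$ is transitive, since it contains the translations. It is closed, since a permutation $f$ of $A$ lies in $G$ if and only if $f(x+y)+f(0)=f(x)+f(y)$ for all $x,y$. It is uncountable, since each of the $2^{\aleph_0}$ sequences of odd residues $r_n$ modulo $2^n$ with $r_{n+1}\equiv r_n \pmod{2^n}$ defines an automorphism acting on $A_n$ as multiplication by $r_n$. It is cofinitary. Indeed, the fixed points of $x\mapsto\alpha(x)+b$ form the empty set or a coset of $\ker(\alpha-\mathrm{id})$; an element of order $2^n$ generates $A_n$, so an infinite subgroup of $A$ is all of $A$, and the kernel is finite unless $\alpha=\mathrm{id}$; and a non-trivial translation has no fixed point. Finally, $G_{\{0\}}=\mathrm{Aut}(A)$ preserves the order of elements, so it has infinitely many orbits.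
\end{example}

The last sentence of the example points to the right invariant: the number of orbits of the stabilizers $G_F$. If some $G_F$ has infinitely many orbits, then $G$ leaves room, and one expects to be able to add a new permutation. If every $G_F$ has finitely many orbits, then $G$ has finitely many orbits on each $\omega^n$ (such a group is called \emph{oligomorphic}), and a closed group of this kind should be too rich to be cofinitary. The model to keep in mind is $\mathrm{Aut}(\mathbb Q,<)$, which contains the map fixing every $q\le0$ and doubling every $q>0$. The two halves of this dichotomy are our two main tools. Throughout, ``countable'' includes ``finite''.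

\begin{theorem}\label{thm:extend}
Let $G\le S_\infty$ be cofinitary, and suppose that some subgroup $H\le G$ of countable index has infinitely many orbits on $\omega$. Then there is $h\in S_\infty\setminus G$ such that $\langle G,h\rangle=G*\langle h\rangle$ is cofinitary. In particular $G$ is not maximal.
\end{theorem}

\begin{theorem}\label{thm:oligo}
Let $G\le S_\infty$ be closed in $S_\infty$, and suppose that $G_F$ has finitely many orbits on $\omega$ for every finite $F\subseteq\omega$. Then some $g\in G\setminus\{1\}$ has infinitely many fixed points.
\end{theorem}

Section~\ref{sec:background} collects the facts on $S_\infty$ that connect the two theorems. Theorem~\ref{thm:extend} is proved in Section~\ref{sec:extend} by an elementary construction, and Theorem~\ref{thm:oligo} in Section~\ref{sec:oligo} by the Ehrenfeucht--Mostowski method of indiscernibles. Section~\ref{sec:mcg} derives Theorem~\ref{thm:main} together with properties shared by all mcgs, and Section~\ref{sec:perfect} adjoins a perfect set of free generators in place of one. We work in ZFC. Of the known results listed above, only the existence of a $\Sigma^0_2$ mcg is used, and only to see that Theorem~\ref{thm:main} is optimal.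

\section{Closed subgroups and stabilizers}\label{sec:background}

A basic neighborhood of $f\in\omega^\omega$ consists of the functions that agree with $f$ on a given finite set. Thus $f\in S_\infty$ lies in the closure $\overline G$ of $G$ in $S_\infty$ if and only if on every finite set $f$ agrees with some element of $G$. For subgroups, ``closed'' always means closed in $S_\infty$. This is weaker than closed in $\omega^\omega$: the cycles $(0\;1\;\cdots\;n)$ converge to $x\mapsto x+1$, which is not onto.

The set $S_\infty$ is $G_\delta$ in $\omega^\omega$, because injectivity is a closed condition and $f$ is onto if and only if $f\in\bigcap_y\bigcup_x\{f':f'(x)=y\}$. A $G_\delta$ subspace of a Polish (separable, completely metrizable) space is Polish, so $S_\infty$ is Polish. Composition is continuous, since $(fg)(x)$ depends only on $g(x)$ and $f(g(x))$, and so is inversion, since $f'^{-1}(y)=f^{-1}(y)$ whenever $f'$ agrees with $f$ at $f^{-1}(y)$. Hence $S_\infty$ is a Polish group, and for every subgroup $G$ the closure $\overline G$ is a subgroup and again a Polish group. The Baire category theorem says that in a Polish space a countable intersection of dense open sets is dense; in particular,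 in a non-empty Polish space two dense $G_\delta$ sets meet.

\begin{lemma}\label{lem:closed}
A subgroup $G\le S_\infty$ is $G_\delta$ in $\omega^\omega$ if and only if it is closed in $S_\infty$.
\end{lemma}

\begin{proof}
If $G$ is closed in the metrizable space $S_\infty$, it is $G_\delta$ in $S_\infty$, hence in $\omega^\omega$ because $S_\infty$ is $G_\delta$ there. Conversely, let $G$ be $G_\delta$ in $\omega^\omega$. Then $G$ is a dense $G_\delta$ subset of the Polish group $\overline G$. For $g\in\overline G$, left multiplication by $g$ is a homeomorphism of $\overline G$, so $gG$ is also dense and $G_\delta$ in $\overline G$. By the Baire category theorem $gG$ meets $G$, and therefore $g\in G$.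
\end{proof}

A group $G\le S_\infty$ acts on $\omega^n$ coordinatewise. For a tuple $\bar a$ we write $G_{\bar a}$ for the pointwise stabilizer of the set of its entries.

\begin{lemma}\label{lem:stab}
Let $G\le S_\infty$.
\begin{enumerate}
\item[(a)] For every finite $F\subseteq\omega$ the subgroup $G_F$ has countable index in $G$.
\item[(b)] $G$ is oligomorphic if and only if $G_F$ has finitely many orbits on $\omega$ for every finite $F\subseteq\omega$.
\item[(c)] If $G$ is oligomorphic, so is every subgroup of $S_\infty$ containing $G$; in particular so is $\overline G$.
\end{enumerate}
\end{lemma}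

\begin{proof}
(a) We have $G_Fg=G_Fg'$ if and only if $g'g^{-1}$ fixes $F$ pointwise, that is, if and only if $g^{-1}$ and $g'^{-1}$ agree on $F$. There are only countably many maps $F\to\omega$.

(b) Fix $\bar a\in\omega^n$ and consider the $G$-orbits on $\omega^{n+1}$ whose projection to the first $n$ coordinates is $G\bar a$. Each of them contains a tuple of the form $(\bar a,b)$, and $(\bar a,b)$, $(\bar a,b')$ lie in the same $G$-orbit if and only if $b'\in G_{\bar a}b$. So these orbits correspond bijectively to the $G_{\bar a}$-orbits on $\omega$. If $G$ is oligomorphic, it follows that each $G_{\bar a}$ has finitely many orbits. If each $G_{\bar a}$ has finitely many orbits, induction on $n$, starting from the single orbit on $\omega^0$, shows that $G$ is oligomorphic.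

(c) The orbits of a larger group on $\omega^n$ are unions of $G$-orbits.
\end{proof}

\section{Adjoining free generators}\label{sec:extend}

\subsection{Words}

Let $G\le S_\infty$, let $I$ be a set, and let $F(I)$ be the free group on letters $X_i$ ($i\in I$). Every element of the free product $G*F(I)$ is a finite product of elements of $G$ and letters $X_i^{\pm1}$. For permutations $h_i\in S_\infty$ ($i\in I$) there is a unique homomorphism
\[
\mathrm{ev}\colon G*F(I)\to S_\infty
\]
that is the inclusion on $G$ and sends $X_i$ to $h_i$; its image is the group generated by $G$ and $P=\{h_i:i\in I\}$. If $\mathrm{ev}$ is injective, then the $h_i$ are distinct, they lie outside $G$, they generate a free group $F(P)$ on $P$, and $\langle G\cup P\rangle=G*F(P)$. Our goal is to arrange that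
\begin{equation}\label{eq:goal}
\mathrm{Fix}(\mathrm{ev}(w))\ \text{is finite for every } w\in G*F(I)\setminus\{1\}.
\end{equation}
This gives everything at once: the identity has infinitely many fixed points, so $\mathrm{ev}$ is injective, and its image is cofinitary. Conjugate permutations have the same number of fixed points, so it is enough to verify \eqref{eq:goal} on one element of each conjugacy class.

\begin{lemma}\label{lem:cyclic}
Every $w\ne1$ in $G*F(I)$ is conjugate to an element of $G\setminus\{1\}$ or to a product
\begin{equation}\label{eq:word}
u_mX_{i_m}^{\varepsilon_m}\cdots u_2X_{i_2}^{\varepsilon_2}\,u_1X_{i_1}^{\varepsilon_1},\qquad m\ge1,\ u_k\in G,\ i_k\in I,\ \varepsilon_k=\pm1,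
\end{equation}
that is \emph{cyclically reduced}: with indices read modulo $m$,
\begin{equation}\label{eq:reduced}
u_k=1\ \text{ and }\ i_k=i_{k+1}\quad\Longrightarrow\quad\varepsilon_k=\varepsilon_{k+1}.
\end{equation}
\end{lemma}

\begin{proof}
Among all expressions of conjugates of $w$ as products of elements of $G$ and letters $X_i^{\pm1}$, take one with the least number $m$ of letters. If $m=0$, it is an element of $G\setminus\{1\}$. If $m\ge1$, conjugate to move the rightmost factor from $G$ to the left end; this gives the form \eqref{eq:word}. Suppose $u_k=1$, $i_k=i_{k+1}$ and $\varepsilon_k=-\varepsilon_{k+1}$; this forces $m\ge2$. If $k<m$, two adjacent letters cancel. If $k=m$, the product begins with $X_{i_1}^{-\varepsilon_1}$ and ends with $X_{i_1}^{\varepsilon_1}$, and a conjugation removes both. Either way $m$ drops by $2$, against minimality.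
\end{proof}

\subsection{Two short words}\label{sub:short}

Let $G$ and $H$ be as in Theorem~\ref{thm:extend}, and take a single letter $X$. We shall build $h$ as a sequence of ordered pairs $e_0,e_1,\dots$ that lists its graph. One entry $o_n$ of $e_n$ is prescribed, in order to make $h$ total and onto; the other entry $v_n$ is ours to choose. The difficulty is that we have countably many choices to make, while $G$ may be uncountable, so that the words cannot be treated one after another. Two words show what to demand of $v_n$.

\emph{The word $u^{-1}X$, with $u\in G$.} A point $z$ is fixed by $u^{-1}h$ if and only if $h(z)=u(z)$, that is, $(z,u(z))=e_n$ for some $n$, and then $v_n=u^{\pm1}(o_n)$. So for each $u$ we want $v_n\neq u^{\pm1}(o_n)$ for all large $n$. If $G=\{g_j:j\in\omega\}$ is countable, it suffices to keep $v_n$ away from the finitely many points $g_jo_n$ with $j\le n$. If $G$ has infinitely many orbits, it suffices to keep $v_n$ away from the orbit $Go_n$. The hypothesis of Theorem~\ref{thm:extend} interpolates between these cases, which are $H=\{1\}$ and $H=G$. List the right cosets as $Hg_j$ ($j\in\omega$) and keep $v_n$ away from the sets $Hg_jo_n$ with $j\le n$. Each such set is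 a single $H$-orbit, namely that of the point $g_jo_n$, so this is possible; and it takes care of a given $u$ as soon as the cosets of $u$ and $u^{-1}$ have appeared in the list.

\emph{The word $u_2X^{-1}u_1X$, with $u_1,u_2\in G\setminus\{1\}$.} A fixed point $a_1$ gives a closed walk
\[
a_1\overset{h}{\longmapsto}b_1\overset{u_1}{\longmapsto}a_2\overset{h^{-1}}{\longmapsto}b_2\overset{u_2}{\longmapsto}a_1,
\]
with $(a_1,b_1)=e_{n_1}$ and $(b_2,a_2)=e_{n_2}$. Look at the later of the two pairs. If $n=n_1>n_2$, then $v_n$ is $a_1=u_2b_2$ or $b_1=u_1^{-1}a_2$; if $n=n_2>n_1$, then $v_n$ is $b_2=u_2^{-1}a_1$ or $a_2=u_1b_1$. In each case $v_n=u^{\pm1}c$ with $u\in\{u_1,u_2\}$ and $c$ an entry of an earlier pair. So $v_n$ should avoid $Hg_jc$ for all earlier entries $c$, and not only for $c=o_n$. If $n=n_1=n_2$, then $a_1=b_2$ and $b_1=a_2$, so $u_2$ fixes $a_1$ and $u_1$ fixes $b_1$, and $v_n$ lies in $\mathrm{Fix}(u_1)\cup\mathrm{Fix}(u_2)$. This set is finite because $G$ is cofinitary, so this happens for finitely many $n$ if the $v_n$ are distinct. In all cases only finitely many pairs can occur in such a walk.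

\subsection{Fresh sequences}

From now on in this section $G$ is cofinitary, $H\le G$ has countable index and infinitely many orbits, and $Hg_j$ ($j\in\omega$) is a list of all right cosets of $H$ in $G$, with repetitions allowed and $g_0=1$.

\begin{definition}\label{def:fresh}
Let $o_n,v_n\in\omega$ and $e_n\in\{(o_n,v_n),(v_n,o_n)\}$ for $n\in\omega$. Put $S_n=\{o_k,v_k:k<n\}$. The sequence $(e_n)$ is \emph{fresh} if for every $n$
\begin{equation}\label{eq:fresh}
v_n\notin\bigcup_{j\le n}\ \bigcup_{c\in S_n\cup\{o_n\}}Hg_jc .
\end{equation}
\end{definition}

The union in \eqref{eq:fresh} consists of finitely many $H$-orbits. Since $H$ has infinitely many orbits, a point $v_n$ satisfying \eqref{eq:fresh} exists whatever the earlier pairs and $o_n$ are. This is the only use of the hypothesis on orbits. The countable index guarantees that every element of $G$ lies in some $Hg_j$. Since $g_0=1$, freshness gives $v_n\notin S_n\cup\{o_n\}$, that is,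
\begin{equation}\label{eq:new}
v_n\ne o_n,\ \text{ and $v_n$ is not an entry of $e_k$ for any $k<n$.}
\end{equation}
In particular the $v_n$ are pairwise distinct, and so are the $e_n$.

We state the key lemma for a family of permutations, since this costs one extra line and will be needed in Section~\ref{sec:perfect}. We identify a permutation with its graph.

\begin{lemma}\label{lem:key}
Let $(e_n)$ be a fresh sequence. Let $h_i\in S_\infty$ $(i\in I)$ satisfy $h_i\subseteq\{e_n:n\in\omega\}$, and suppose that $h_i\cap h_{i'}$ is finite for $i\neq i'$. Then \eqref{eq:goal} holds.
\end{lemma}

\begin{proof}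
By Lemma~\ref{lem:cyclic}, and since $G$ is cofinitary, we may assume that $w$ has the form \eqref{eq:word} and satisfies \eqref{eq:reduced}. Indices $k$ are read modulo $m$. Choose $N$ so large that
\begin{enumerate}
\item[(a)] $u_k,u_k^{-1}\in\bigcup_{j\le N}Hg_j$ for all $k$;
\item[(b)] $v_n\notin\mathrm{Fix}(u_k)$ for all $n\ge N$ and all $k$ with $u_k\ne1$;
\item[(c)] for $n\ge N$, the pair $e_n$ does not belong to $h_{i_k}\cap h_{i_l}$ for any $k,l$ with $i_k\ne i_l$.
\end{enumerate}
Condition (b) can be met because the sets $\mathrm{Fix}(u_k)$ are finite and the $v_n$ are distinct, and (c) because the intersections are finite and the $e_n$ are distinct. We show that $\mathrm{Fix}(\mathrm{ev}(w))\subseteq S_N$, which is finite.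

Let $z$ be a fixed point of $\mathrm{ev}(w)$. Applying the factors of $w$ to $z$ from right to left gives points
\[
a_1=z,\qquad b_k=h_{i_k}^{\varepsilon_k}(a_k),\qquad a_{k+1}=u_k(b_k),
\]
and $a_{m+1}=a_1$ because $z$ is fixed, so the indices of $a_k,b_k$ may also be read modulo $m$. Call the passage from $a_k$ to $b_k$ the $k$-th \emph{step}. It uses a pair of $h_{i_k}$, namely $(a_k,b_k)$ if $\varepsilon_k=1$ and $(b_k,a_k)$ if $\varepsilon_k=-1$; this pair is $e_{n_k}$ for a unique $n_k$, and $\{a_k,b_k\}=\{o_{n_k},v_{n_k}\}$. Let $n=\max_kn_k$. All points $a_k,b_k$ lie in $S_{n+1}=S_n\cup\{o_n,v_n\}$. If $n<N$, then $z\in S_N$ and we are done, so suppose $n\ge N$.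

Fix $k$ with $n_k=n$. One end of the $k$-th step is $v_n$, and we follow the walk out of that end. If $b_k=v_n$, put $l=k+1$, $u=u_k$ and $c=a_l$, so that $v_n=u^{-1}c$. If $a_k=v_n$, put $l=k-1$, $u=u_l$ and $c=b_l$, so that $v_n=uc$. In both cases $u$ is the factor of $w$ between the steps $k$ and $l$, the point $c$ is an entry of $e_{n_l}$, and $v_n=u^{\pm1}c$. There are three cases.

\emph{$u\ne1$ and $c=v_n$.} Then $v_n\in\mathrm{Fix}(u)$, contradicting (b).

\emph{$u\neq1$ and $c\ne v_n$.} Then $c\in S_n\cup\{o_n\}$, and by (a) $v_n=u^{\pm1}c\in Hg_jc$ for some $j\le N\le n$, contradicting \eqref{eq:fresh}.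

\emph{$u=1$.} Then $c=v_n$ is an entry of $e_{n_l}$ with $n_l\le n$, so $n_l=n$ by \eqref{eq:new}. Thus $e_n\in h_{i_k}\cap h_{i_l}$, and $i_k=i_l$ by (c). Of the steps $k$ and $l$, one ends at $v_n$ and the other starts at $v_n$: these are $k$ and $l$ if $b_k=v_n=a_l$, and $l$ and $k$ if $b_l=v_n=a_k$. A step runs from the first entry of its pair to the second if its exponent is $1$ and backwards if it is $-1$. Both steps use $e_n$, whose entries are distinct, so $\varepsilon_k=-\varepsilon_l$. This contradicts \eqref{eq:reduced}. (If $m=1$, then $k=l$ and the equation $\varepsilon_k=-\varepsilon_k$ is itself absurd.)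
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extend}]
We build finite partial injections $p_n=\{e_k:k<n\}$, so that $S_n=\mathrm{dom}(p_n)\cup\mathrm{ran}(p_n)$. If $n$ is even, let $o_n=\min(\omega\setminus\mathrm{dom}(p_n))$, choose $v_n$ by \eqref{eq:fresh}, and put $e_n=(o_n,v_n)$. If $n$ is odd, let $o_n=\min(\omega\setminus\mathrm{ran}(p_n))$, choose $v_n$ by \eqref{eq:fresh}, and put $e_n=(v_n,o_n)$. Since $v_n\notin S_n$, the first entry of $e_n$ is outside $\mathrm{dom}(p_n)$ and the second is outside $\mathrm{ran}(p_n)$, so $p_{n+1}$ is again a partial injection. The least missing point is added to the domain at every even stage and to the range at every odd stage, so $h=\bigcup_np_n$ is a permutation. Lemma~\ref{lem:key} with $I$ a one-point set gives \eqref{eq:goal}. Hence $h\notin G$ and $\langle G,h\rangle=G*\langle h\rangle$ is cofinitary.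
\end{proof}

With $H=\{1\}$, Theorem~\ref{thm:extend} says that a countable cofinitary group is not maximal, which is Adeleke's theorem; with $H=G$ it recovers Kastermans' theorem on orbits. The group of Example~\ref{ex:prufer} falls under neither case, and $H=G_{\{0\}}$ shows that it is not maximal. The words ``of countable index'' cannot be dropped: the trivial subgroup of an mcg has infinitely many orbits, and its index is uncountable.

\section{Closed oligomorphic groups are not cofinitary}\label{sec:oligo}

Let $G$ be as in Theorem~\ref{thm:oligo}. By Lemma~\ref{lem:stab}(b), the set $\mathcal O_n$ of $G$-orbits on $\omega^n$ is finite for every $n$.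

One is tempted to build $g$ by finite approximations, first moving one point and then adding fixed points one at a time. This can fail at the second step. Let $G$ be the group of permutations that preserve the partition of $\omega$ into even and odd numbers; it is closed, and $G_F$ has at most $|F|+2$ orbits. An element of $G$ sending $0$ to $1$ swaps the two classes and has no fixed point at all. So the moved point and the fixed points have to be chosen together.

The group $\mathrm{Aut}(\mathbb Q,<)$ shows what to look for. There the permutation
\begin{equation}\label{eq:pi}
\pi(q)=q\quad(q\le0),\qquad\pi(q)=2q\quad(q>0)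
\end{equation}
is a non-identity element with infinitely many fixed points. We reduce the general case to this one by finding distinct points $a_q\in\omega$ ($q\in\mathbb Q$) and $g\in G$ with $g(a_q)=a_{\pi(q)}$. The plan is to write $G$ as the automorphism group of a structure $\mathcal M$ on $\omega$, to build by compactness another countable structure $\mathcal N$ on which $\pi$ visibly acts, and to show $\mathcal N\cong\mathcal M$.

\subsection{The orbit structure}

Let $L$ be the language with an $n$-ary relation symbol $R_\Delta$ for each $n\ge1$ and $\Delta\in\mathcal O_n$. It is countable. Let $\mathcal M$ be the $L$-structure on $\omega$ in which $R_\Delta$ is interpreted as $\Delta$.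

\begin{lemma}\label{lem:aut}
$\mathrm{Aut}(\mathcal M)=G$.
\end{lemma}

\begin{proof}
Elements of $G$ preserve every orbit, so $G\le\mathrm{Aut}(\mathcal M)$. If $f\in\mathrm{Aut}(\mathcal M)$, then for each $n$ the tuples $(0,\dots,n-1)$ and $(f(0),\dots,f(n-1))$ satisfy the same $R_\Delta$, so some element of $G$ agrees with $f$ on $\{0,\dots,n-1\}$. Hence $f\in\overline G=G$.
\end{proof}

This lemma is the only place where closedness is used. Next we list first-order sentences that determine $\mathcal M$ among countable structures. For $\Delta\in\mathcal O_{n+1}$ let $\Delta^-\in\mathcal O_n$ be its projection to the first $n$ coordinates; for $n=0$ read $R_{\Delta^-}$ as ``true''.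
\begin{enumerate}
\item[(A1)] For each $n\ge1$: every $n$-tuple satisfies exactly one $R_\Delta$ with $\Delta\in\mathcal O_n$.
\item[(A2)] For each $k\geq 1$, $\Delta\in\mathcal O_k$ and $\bar a\in\Delta$: the sentence $\forall\bar x\,(R_\Delta(\bar x)\to x_i=x_j)$ if $a_i=a_j$; the sentence $\forall\bar x\,(R_\Delta(\bar x)\to x_i\ne x_j)$ if $a_i\neq a_j$; and, for $i_1,\dots,i_n\le k$, the sentence $\forall\bar x\,(R_\Delta(\bar x)\to R_{\Delta'}(x_{i_1},\dots,x_{i_n}))$, where $\Delta'$ is the orbit of $(a_{i_1},\dots,a_{i_n})$.
\item[(A3)] For each $n\ge0$ and $\Delta\in\mathcal O_{n+1}$: $\forall\bar x\,(R_{\Delta^-}(\bar x)\to\exists y\,R_\Delta(\bar x,y))$.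
\end{enumerate}
For each $n$, (A1) is a single first-order sentence because $\mathcal O_n$ is finite; this is where the hypothesis on orbits enters. All these sentences hold in $\mathcal M$. For (A1), the orbits partition $\omega^n$. For (A2), every tuple in $\Delta$ is $g\bar a$ for some $g\in G$. For (A3), given $\bar a\in\Delta^-$, take $(\bar a',b')\in\Delta$ and $g\in G$ with $g\bar a'=\bar a$; then $(\bar a,gb')\in\Delta$.

\begin{lemma}\label{lem:cat}
Every countable $L$-structure $\mathcal N$ satisfying \textup{(A1)--(A3)} is isomorphic to $\mathcal M$.
\end{lemma}

\begin{proof}
Call tuples $\bar a\in\mathcal N^n$ and $\bar b\in\mathcal M^n$ \emph{matched} if $n=0$ or both satisfy the same $R_\Gamma$, $\Gamma\in\mathcal O_n$. Let $\bar a,\bar b$ be matched and $c\in\mathcal N$. By (A1), $(\bar a,c)$ satisfies $R_\Delta$ for some $\Delta\in\mathcal O_{n+1}$. By (A2), $\bar a$ satisfies $R_{\Delta^-}$, and by the uniqueness in (A1) so does $\bar b$. By (A3) in $\mathcal M$ there is $d$ with $R_\Delta(\bar b,d)$, and $(\bar a,c)$, $(\bar b,d)$ are matched. The argument used only (A1)--(A3), so it also applies with the two structures interchanged. Alternating between enumerations of $\mathcal N$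 and $\mathcal M$, we obtain sequences $(a_i)_{i\in\omega}$ and $(b_i)_{i\in\omega}$ that exhaust $\mathcal N$ and $\mathcal M$ and have matched initial segments. By the equality part of (A2), $a_i=a_j$ if and only if $b_i=b_j$, so $a_i\mapsto b_i$ is a bijection. By the last part of (A2), $(a_{i_1},\dots,a_{i_n})$ and $(b_{i_1},\dots,b_{i_n})$ satisfy a common $R_{\Delta'}$, and by (A1) no other relation of arity $n$. So the bijection is an isomorphism.
\end{proof}

\subsection{Indiscernibles}

We want a model of (A1)--(A3) that is \emph{generated} by points $a_q$, so that a permutation of the $a_q$ can be propagated to the whole model. Since $L$ has no function symbols, we add Skolem functions for (A3). Let $L'$ be $L$ together with an $n$-ary function symbol $f_\Delta$ for each $n\ge0$ and $\Delta\in\mathcal O_{n+1}$ (a constant if $n=0$). Expand $\mathcal M$ to an $L'$-structure $\mathcal M'$ by letting $f_\Delta(\bar a)$ be the least $b$ with $(\bar a,b)\in\Delta$ if there is one, and $0$ otherwise. Then $\mathcal M'$ satisfies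
\begin{enumerate}
\item[(A3$'$)] $\forall\bar x\,\bigl(R_{\Delta^-}(\bar x)\to R_\Delta(\bar x,f_\Delta(\bar x))\bigr)$ for all $n\ge0$ and $\Delta\in\mathcal O_{n+1}$.
\end{enumerate}
Let $T$ consist of (A1), (A2) and (A3$'$). These sentences imply (A3), and they are universal, so they pass from an $L'$-structure to its substructures.

For the propagation to be consistent, the relations among terms in the $a_q$ should depend only on the order of the indices. Ramsey's theorem (if the $n$-element subsets of an infinite set are colored with two colors, some infinite subset has all its $n$-element subsets of one color) achieves this inside $\mathcal M'$ for finitely many formulas, along a set of order type $\omega$. That order has no non-trivial automorphism. The compactness theorem (a set of first-order sentences has a model if each finite subset has one) removes both defects: it handles all formulas at once and replaces $\omega$ by $\mathbb Q$.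

\begin{lemma}\label{lem:indisc}
There are a countable $L'$-structure $\mathcal N'\models T$ and distinct elements $a_q$ $(q\in\mathbb Q)$ that generate $\mathcal N'$, such that for every $n\ge1$, every atomic $L'$-formula $\varphi(x_1,\dots,x_n)$ and all rationals $q_1<\dots<q_n$, $r_1<\dots<r_n$,
\begin{equation}\label{eq:indisc}
\mathcal N'\models\varphi(a_{q_1},\dots,a_{q_n})\leftrightarrow\varphi(a_{r_1},\dots,a_{r_n}).
\end{equation}
\end{lemma}

\begin{proof}
Add new constants $c_q$ ($q\in\mathbb Q$) to $L'$. Let $\Sigma$ consist of $T$, the sentences $c_q\ne c_r$ for $q\ne r$, and the sentences $\varphi(c_{q_1},\dots,c_{q_n})\leftrightarrow\varphi(c_{r_1},\dots,c_{r_n})$ for all data as in \eqref{eq:indisc}. A finite subset $\Sigma_0\subseteq\Sigma$ involves finitely many atomic formulas $\varphi_1,\dots,\varphi_s$ and finitely many constants $c_q$. For $\varphi_1(x_1,\dots,x_n)$, color each $n$-element subset of $\omega$ by the truth value in $\mathcal M'$ of $\varphi_1$ at its increasing enumeration, and pass to an infinite monochromatic set. Repeating this inside that set for $\varphi_2,\dots,\varphi_s$ yields an infinite $A\subseteq\omega$ such that each $\varphi_t$ has the same truth value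 at all increasing tuples from $A$. Interpret the finitely many $c_q$ by elements of $A$, increasing with $q$. Then $\mathcal M'$ becomes a model of $\Sigma_0$. By compactness $\Sigma$ has a model. Let $a_q$ be the interpretation of $c_q$ in it, and let $\mathcal N'$ be the $L'$-substructure generated by the $a_q$. It is countable because $L'$ is, it satisfies $T$ because $T$ is universal, and it satisfies \eqref{eq:indisc} because these formulas have no quantifiers.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:oligo}]
Let $\mathcal N'$ and $a_q$ be as in Lemma~\ref{lem:indisc}, and let $\pi$ be the automorphism \eqref{eq:pi} of $(\mathbb Q,<)$. For an increasing tuple $\bar q=(q_1,\dots,q_k)$, $k\geq1$, write $a_{\bar q}=(a_{q_1},\dots,a_{q_k})$; the tuple $\pi\bar q$ is again increasing. Every element of $\mathcal N'$ has the form $t(a_{\bar q})$ for an $L'$-term $t(x_1,\dots,x_k)$ and an increasing $\bar q$. We define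
\[
\hat\pi\bigl(t(a_{\bar q})\bigr)=t(a_{\pi\bar q}).
\]
If $\bar q$ is enlarged to a longer increasing tuple $\bar s$ and the variables of $t$ are renamed accordingly, giving $t'$, then $t'(a_{\bar s})=t(a_{\bar q})$ and $t'(a_{\pi\bar s})=t(a_{\pi\bar q})$, since $\pi(q_i)$ occupies the same position in $\pi\bar s$ as $q_i$ does in $\bar s$. So finitely many expressions may always be assumed to share the same tuple $\bar s$. Applying \eqref{eq:indisc} to the atomic formula $t_1=t_2$ and the tuples $\bar s$, $\pi\bar s$ gives
\[
t_1(a_{\bar s})=t_2(a_{\bar s})\iff t_1(a_{\pi\bar s})=t_2(a_{\pi\bar s}),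
\]
so $\hat\pi$ is well defined and injective. It is onto because every increasing tuple is of the form $\pi\bar s$. Applying \eqref{eq:indisc} to the atomic formula $R_\Delta(t_1,\dots,t_n)$ shows that $\hat\pi$ preserves each $R_\Delta$ in both directions. Thus $\hat\pi$ is an automorphism of the $L$-reduct $\mathcal N$ of $\mathcal N'$. It fixes the infinitely many distinct points $a_q$ with $q\le0$, and $\hat\pi(a_1)=a_2\ne a_1$.

The structure $\mathcal N$ is countable and satisfies (A1)--(A3), so Lemma~\ref{lem:cat} gives an isomorphism $\theta\colon\mathcal N\to\mathcal M$. Then $g=\theta\hat\pi\theta^{-1}$ is a non-identity element of $\mathrm{Aut}(\mathcal M)$ with infinitely many fixed points, and $g\in G$ by Lemma~\ref{lem:aut}.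
\end{proof}

\begin{remark}\label{rem:orbits}
It is not enough to assume that $G$ itself has finitely many orbits on $\omega$: Example~\ref{ex:prufer} is closed, transitive and cofinitary. The trivial group shows how the proof breaks when some $\mathcal O_n$ is infinite. There each unary relation holds of exactly one point, while by \eqref{eq:indisc} the distinct points $a_q$ satisfy the same unary relations, hence none; so (A1), now an infinite disjunction, does not survive compactness.
\end{remark}

\section{Maximal cofinitary groups and their closures}\label{sec:mcg}

Theorems~\ref{thm:extend} and~\ref{thm:oligo} combine to give information about an arbitrary mcg. Recall that a subset of a Polish space is \emph{meager} if it is a countable union of nowhere dense sets, and has the \emph{Baire property} if it differs from an open set by a meager set. Borel sets and analytic sets (continuous images of Polish spaces) have the Baire property. Pettis' theorem states that if $B$ is a non-meager subset of a Polish group and has the Baire property, then $BB^{-1}$ contains a neighborhood of the identity.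

\begin{theorem}\label{thm:structure}
Let $G$ be an mcg.
\begin{enumerate}
\item[(1)] Every subgroup of countable index in $G$ has only finitely many orbits on $\omega$. In particular all $G_F$ with $F$ finite do, and $G$ has finitely many orbits on every $\omega^n$.
\item[(2)] The closure $\overline G$ of $G$ in $S_\infty$ contains a non-identity permutation with infinitely many fixed points. Hence $G$ is not contained in any closed cofinitary group.
\item[(3)] If $G$ has the Baire property in $\overline G$ (for example, if $G$ is Borel or analytic), then $G$ is meager in $\overline G$.
\end{enumerate}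
\end{theorem}

\begin{proof}
(1) The first claim is Theorem~\ref{thm:extend}. The other two follow by parts (a) and (b) of Lemma~\ref{lem:stab}.

(2) By (1) and parts (c) and (b) of Lemma~\ref{lem:stab}, the closed group $\overline G$ satisfies the hypothesis of Theorem~\ref{thm:oligo}, which gives the permutation. A closed group containing $G$ contains $\overline G$, so it is not cofinitary.

(3) By (2), $G\ne\overline G$. Suppose that $G$ has the Baire property and is non-meager in $\overline G$. By Pettis' theorem $G=GG^{-1}$ contains an open neighborhood $U$ of the identity of $\overline G$. Then $G=\bigcup_{g\in G}gU$ is open in $\overline G$. Its complement in $\overline G$ is a union of cosets of $G$, each open, so $G$ is closed in $\overline G$, and $G=\overline G$, a contradiction.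
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ be an mcg that is $G_\delta$ in $\omega^\omega$. By Lemma~\ref{lem:closed}, $G$ is closed in $S_\infty$. So $G$ is contained in a closed cofinitary group, namely itself, contradicting Theorem~\ref{thm:structure}(2).
\end{proof}

Part (1) also shows that closedness cannot be dropped from Theorem~\ref{thm:oligo}: every mcg is oligomorphic and cofinitary.

\begin{remark}[Optimality]\label{rem:optimal}
In the Borel hierarchy of $\omega^\omega$, the class $\mathbf\Sigma^0_2$ consists of the $F_\sigma$ sets, $\mathbf\Pi^0_2$ of the $G_\delta$ sets, and $\mathbf\Delta^0_2$ of the sets that are both; open sets and closed sets are $\mathbf\Delta^0_2$. Since a $\Sigma^0_2$ mcg exists, Theorem~\ref{thm:main} shows that $\Sigma^0_2$ is the exact minimal complexity: an mcg can be $F_\sigma$, but it is never $G_\delta$, and so never $\mathbf\Delta^0_2$.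
\end{remark}

\section{A perfect set of free generators}\label{sec:perfect}

The groups covered by Theorem~\ref{thm:extend} are far from maximal: one can adjoin continuum many free generators at once. Recall that a non-empty closed set is \emph{perfect} if it has no isolated points; a homeomorphic copy of the Cantor space $2^\omega$ is compact and perfect.

\begin{theorem}\label{thm:perfect}
Let $G$ be cofinitary with a subgroup $H$ of countable index having infinitely many orbits on $\omega$; for example, let $G$ be any subgroup of a closed cofinitary group. Then there is a perfect compact set $P\subseteq S_\infty$ such that $\langle G\cup P\rangle=G*F(P)$, with $F(P)$ free on $P$, and this group is cofinitary.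
\end{theorem}

\begin{proof}
\emph{The example.} Let $G$ be contained in a closed cofinitary group $K$. By Theorem~\ref{thm:oligo} and Lemma~\ref{lem:stab}(b), $K$ is not oligomorphic, so $G$ is not oligomorphic by Lemma~\ref{lem:stab}(c). Hence some $G_F$ has infinitely many orbits, and $H=G_F$ has countable index by Lemma~\ref{lem:stab}(a).

\emph{The construction.} We run the construction of Theorem~\ref{thm:extend} along every branch of the binary tree $2^{<\omega}$. A word may involve generators from different branches, so each new point must be fresh with respect to the pairs of all branches; for this reason all stages are arranged in one sequence. List the non-empty nodes as $t_0,t_1,\dots$ in order of non-decreasing length, and let $s(n)=t_r$ for $n\in\{2r,2r+1\}$. We define pairs $e_n$ and finite partial injections $p_s\subseteq\{e_n:n\in\omega\}$, with $p_\emptyset=\emptyset$. Let $s=t_r$ have immediate predecessor $s^-$; then $p_{s^-}$ has been defined before stage $2r$. As in Definition~\ref{def:fresh}, $S_n$ contains the entries of all pairs $e_k$ with $k<n$.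

At stage $n=2r$ let $o_n=\min(\omega\setminus\mathrm{dom}(p_{s^-}))$, choose $v_n$ by \eqref{eq:fresh}, and put $e_n=(o_n,v_n)$ and $p'=p_{s^-}\cup\{e_n\}$. At stage $n=2r+1$ let $o_n=\min(\omega\setminus\mathrm{ran}(p'))$, choose $v_n$ by \eqref{eq:fresh}, and put $e_n=(v_n,o_n)$ and $p_s=p'\cup\{e_n\}$. At both stages $v_n\notin S_n$ and $S_n$ contains all entries of the partial injection being extended, so $p'$ and $p_s$ are partial injections. The sequence $(e_n)$ is fresh. By induction on the length $|s|$,
\[
p_s=\{e_n:s(n)\subseteq s\},\qquad\{0,\dots,|s|-1\}\subseteq\mathrm{dom}(p_s)\cap\mathrm{ran}(p_s).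
\]
For $f\in2^\omega$ put $h_f=\bigcup_kp_{f|k}=\{e_n:s(n)\subset f\}$. By the inclusion above, $h_f\in S_\infty$.

\emph{The group.} The $e_n$ are distinct, so for $f\ne f'$ the set $h_f\cap h_{f'}$ consists of the $e_n$ such that $s(n)$ is an initial segment of both $f$ and $f'$. There are finitely many such nodes, each treated at two stages, so the intersection is finite. Lemma~\ref{lem:key} with $I=2^\omega$ gives \eqref{eq:goal}. Hence $f\mapsto h_f$ is injective, and for $P=\{h_f:f\in2^\omega\}$ the group $\langle G\cup P\rangle=G*F(P)$ is cofinitary.

\emph{The topology.} Since $k\in\mathrm{dom}(p_{f|(k+1)})$, the value $h_f(k)$ depends only on $f|(k+1)$, so $f\mapsto h_f$ is continuous. A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto its image, so $P$ is homeomorphic to $2^\omega$.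
\end{proof}

\begin{thebibliography}{9}

\bibitem{MS}
Severin Mejak and David Schrittesser,
\emph{Definability of maximal cofinitary groups},
arXiv:2212.05318 (2022).

\end{thebibliography}
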